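# Lipschitz functions need not be dense in a metric Sobolev space

## The unit interval, where approximating the derivative is enough

On the interval $[0,1]$ every Sobolev function can be approximated, in the full Sobolev norm, by Lipschitz functions. This lecture asks whether the same holds on an arbitrary metric measure space. The problem comes from Luigi Ambrosio, Toni Ikonen, Danka Lučić, Enrico Pasqualetto, "Metric Sobolev spaces II: dual energies and divergence measures", arXiv:2510.12424 (2025). We first fix the definitions, then prove the interval case from them, and then look at what the proof used.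

**Metric measure spaces.** A metric measure space is a triple $(X,d,\mathfrak m)$, where $(X,d)$ is a complete separable metric space and $\mathfrak m\ge 0$ is a Borel measure on $X$ that is finite on bounded sets. We write $f^{\mathfrak m}$ for the $\mathfrak m$-a.e. equivalence class of $f$, and drop the superscript when no confusion arises. $\mathrm{LIP}_{bs}(X)$ is the set of Lipschitz functions $X\to\mathbb R$ with bounded support. If $X$ is compact, this is the set $\mathrm{LIP}(X)$ of all Lipschitz functions.

**Asymptotic Lipschitz constant.** For a set $E$ let $\mathrm{Lip}(f;E)$ be the supremum of $|f(y)-f(z)|/d(y,z)$ over distinct $y,z\in E$. For $f$ Lipschitz,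
$$\mathrm{lip}_a(f)(x):=\lim_{r\searrow0}\mathrm{Lip}(f;B_r(x))$$
if $x$ is an accumulation point, and $\mathrm{lip}_a(f)(x):=0$ if $x$ is isolated. Balls are open. Then $x\mapsto \mathrm{Lip}(f;B_r(x))$ is lower semicontinuous, because a pair $y,z\in B_r(x)$ also lies in $B_r(x')$ for $x'$ close to $x$. So $\mathrm{lip}_a(f)$ is Borel.

For example, if $k\in C^1([0,1])$, the mean value theorem gives $\mathrm{Lip}(k;B_r(x))=\sup_{B_r(x)}|k'|$, so $\mathrm{lip}_a(k)=|k'|$. For $k(t)=|t-\tfrac12|$ we get $\mathrm{lip}_a(k)=1$ everywhere, including at $t=\tfrac12$.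

**Sobolev space.** Let $p\in[1,\infty)$. A function $f\in L^p(\mathfrak m)$ belongs to $W^{1,p}(X)$ if and only if there are $f_n\in \mathrm{LIP}_{bs}(X)$ and $G\in L^p(\mathfrak m)$, $G\ge0$, with $f_n\rightharpoonup f$ and $\mathrm{lip}_a(f_n)\rightharpoonup G$ weakly in $L^p(\mathfrak m)$. Among all such $G$ there is an $\mathfrak m$-a.e. minimal one, and it is attained by some sequence $(f_n)$. It is called the minimal weak upper gradient and denoted by $|Df|$. With the norm
$$\|f\|_{W^{1,p}(X)}:=\Big(\|f\|_{L^p(\mathfrak m)}^p+\big\||Df|\big\|_{L^p(\mathfrak m)}^p\Big)^{1/p}$$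
$W^{1,p}(X)$ is a Banach space. "Strongly dense" means dense in this norm.

If $f\in\mathrm{LIP}_{bs}(X)$, the constant sequence $f_n=f$ shows that $f\in W^{1,p}(X)$ and $|Df|\le\mathrm{lip}_a(f)$.

Note that $|Df|$ is a single symbol: the definition produces the size of a gradient, and no gradient vector $Df$. On the interval, a derivative can be recovered.

**Proposition 1.** Let $X=[0,1]$ with $d(s,t)=|s-t|$ and $\mathfrak m$ the Lebesgue measure, and let $p\in[1,\infty)$. Then $h\in W^{1,p}(X)$ if and only if $h$ has an absolutely continuous representative with $h'\in L^p$. In that case $|Dh|=|h'|$ a.e. Lipschitz functions are strongly dense in $W^{1,p}(X)$.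

**Step 1: from $|Dh|$ to a derivative.** Let $h\in W^{1,p}(X)$, write $w:=|Dh|$, and take Lipschitz $h_n\rightharpoonup h$ with $\mathrm{lip}_a(h_n)\rightharpoonup w$ weakly in $L^p$. Let $\varphi\in C^1_c((0,1))$. A Lipschitz function $k$ is differentiable a.e. with $|k'|\le\mathrm{lip}_a(k)$, so integration by parts gives
$$-\int h_n\varphi'\,dt=\int \varphi h_n'\,dt\le\int|\varphi|\,\mathrm{lip}_a(h_n)\,dt .$$
Both sides pass to the weak limit because $\varphi'$ and $|\varphi|$ are bounded. Using $\pm\varphi$, we get $\big|\int h\varphi'\,dt\big|\le\int|\varphi|\,w\,dt$.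

So the linear functional $\varphi\mapsto-\int h\varphi'\,dt$ has norm at most $1$ with respect to $L^1(w\,dt)$. By Hahn–Banach and the duality of $L^1(w\,dt)$ with $L^\infty(w\,dt)$, there is $\sigma$ with $|\sigma|\le1$ and $-\int h\varphi'\,dt=\int\varphi\,\sigma w\,dt$ for all $\varphi$. Hence $h$ has the weak derivative $v:=\sigma w\in L^p$. The function $h-\int_0^{\cdot}v$ has weak derivative zero, so it is a.e. constant. Thus $h$ has an absolutely continuous representative with $h'=v$, and $|h'|\le|Dh|$.

**Step 2: from a derivative to $|Dh|$.** Let $h$ be absolutely continuous with $v:=h'\in L^p$. Choose $v_n\in C([0,1])$ with $v_n\to v$ in $L^p$, and put $k_n(t):=h(0)+\int_0^tv_n$. Then $k_n$ is $C^1$, $\mathrm{lip}_a(k_n)=|v_n|\to|v|$ in $L^p$, and $|k_n-h|\le\|v_n-v\|_{L^1}\to0$ uniformly. So $h\in W^{1,p}(X)$ and $|Dh|\le|v|$. Together with Step 1, $|Dh|=|h'|$.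

**Step 3: density.** With the same $k_n$, the function $h-k_n$ is absolutely continuous with derivative $v-v_n$. By Steps 1 and 2, $|D(h-k_n)|=|v-v_n|$. Hence $\|h-k_n\|_{W^{1,p}}^p=\|h-k_n\|_{L^p}^p+\|v-v_n\|_{L^p}^p\to0$. $\blacksquare$

Step 3 is short because $|D(h-k)|$ is the absolute value of something *linear* in $h-k$. We approximated $h'$ in $L^p$ and integrated. On a general space there is no $h'$ to approximate and no way to integrate it back.

The statement we want to decide is:

> For every metric measure space $(X,d,\mathfrak m)$ and every $p\in[1,\infty)$, the set $\mathrm{LIP}_{bs}(X)^{\mathfrak m}$ is strongly dense in $W^{1,p}(X)$.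

## From energy approximation to norm approximation by weak compactness

Two facts hold on every metric measure space and for every $p\in[1,\infty)$. We quote them.

1. (Density in energy.) For every $f\in W^{1,p}(X)$ there are $f_n\in\mathrm{LIP}_{bs}(X)$ with $f_n\to f$, $|Df_n|\to|Df|$ and $\mathrm{lip}_a(f_n)\to|Df|$ strongly in $L^p(\mathfrak m)$.
2. (Eriksson-Bique and Poggi-Corradini.) $W^{1,p}(X)\cap C(X)^{\mathfrak m}$ is a strongly dense subspace of $W^{1,p}(X)$.

By fact 2 it would be enough to approximate continuous Sobolev functions. By fact 1 there is a natural candidate sequence. What is missing is $|D(f-f_n)|\to0$, and fact 1 only compares $|Df_n|$ with $|Df|$. A sensible first approach is to extract a weak limit and take convex combinations. Let $H_p(X)$ denote the closure of $\mathrm{LIP}_{bs}(X)^{\mathfrak m}$ in $W^{1,p}(X)$. It is a closed linear subspace.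

**Proposition 2.** Let $(X,d,\mathfrak m)$ be any metric measure space and $p\in[1,\infty)$. A function $f\in W^{1,p}(X)$ lies in $H_p(X)$ if and only if some sequence $(f_n)\subseteq\mathrm{LIP}_{bs}(X)$ converges to $f$ in $L^p(\mathfrak m)$ and has equivalence classes forming a relatively weakly compact subset of the Banach space $W^{1,p}(X)$. In particular $H_p(X)=W^{1,p}(X)$ whenever $W^{1,p}(X)$ is reflexive.

**Step 1: necessity.** If $f\in H_p(X)$, some $f_n\in\mathrm{LIP}_{bs}(X)$ converge to $f$ in $W^{1,p}(X)$, hence in $L^p(\mathfrak m)$. The set $\{f\}\cup\{f_n:n\ge1\}$ is norm compact, hence weakly compact, so $\{f_n\}$ is relatively weakly compact.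

**Step 2: sufficiency.** By the Eberlein–Šmulian theorem, a subsequence of $(f_n)$ converges weakly in $W^{1,p}(X)$ to some $w$. The inclusion $W^{1,p}(X)\hookrightarrow L^p(\mathfrak m)$ is linear and continuous, so this subsequence converges to $w$ weakly in $L^p(\mathfrak m)$. It also converges to $f$ there, so $w=f$. By Mazur's lemma, convex combinations of the $f_n$ converge to $f$ strongly in $W^{1,p}(X)$. These convex combinations belong to $\mathrm{LIP}_{bs}(X)$.

**Step 3: the reflexive case.** Let $f\in W^{1,p}(X)$ and take the sequence from fact 1. Since $\|f_n\|_{L^p}$ and $\||Df_n|\|_{L^p}$ converge, the sequence is bounded in $W^{1,p}(X)$. In a reflexive space, bounded sets are relatively weakly compact, so Step 2 applies. $\blacksquare$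

Reflexivity is not necessary. On $[0,1]$ with $p=1$, the map $f\mapsto(f(0),f')$ is an isomorphism of $W^{1,1}$ onto $\mathbb R\times L^1(0,1)$, because $\|f\|_{L^1}\le|f(0)|+\|f'\|_{L^1}$ and $|f(0)|\le\|f\|_{L^1}+\|f'\|_{L^1}$. This space is not reflexive, while density holds by Proposition 1.

The approach stops exactly at Step 3. On a general space the sequence from fact 1 is bounded in $W^{1,p}(X)$, and nothing gives weak compactness. Reflexivity of $L^p$ for $p>1$ does not help directly, since $f\mapsto|Df|$ is not linear and so does not embed $W^{1,p}(X)$ in an $L^p$ space. We shall see that this gap cannot be closed: the statement is false, for every $p\in[1,\infty)$.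

## One slit circle, and finitely many

What could prevent a Lipschitz function $g$ from being close to $f$ in the Sobolev norm? The norm sees $g$ only infinitesimally, through $|D(f-g)|$, while a Lipschitz bound is global. So we want a space where two points are very close in the metric but far apart along the part of the space where the derivative is measured. For $i\ge1$ put
$$a_i:=2^{-i},\qquad \delta_i:=4^{-i},\qquad \ell_i:=a_i-\delta_i,\qquad\text{so that}\quad \ell_i\ge \tfrac{a_i}{2}\ge\delta_i .$$
Let $Y_i:=[0,\ell_i]$ with the metric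
$$d_i(s,t):=\min\{|s-t|,\ a_i-|s-t|\}.$$
This is the arclength metric of the circle $\mathbb R/a_i\mathbb Z$ restricted to a closed arc. An open arc of length $\delta_i$ has been removed, and its two endpoints remain at distance at most $\delta_i$ from each other. On $Y_i$ we have $a_i-|s-t|\ge a_i-\ell_i=\delta_i$, so
$$d_i(s,t)<\delta_i\ \Longrightarrow\ d_i(s,t)=|s-t|,\qquad\text{and}\qquad d_i(0,\ell_i)\le\delta_i. \tag{1}$$
Moreover
$$d_i(s,t)\le|s-t|\le\frac{\ell_i}{\delta_i}\,d_i(s,t). \tag{2}$$
The left inequality is clear. For the right one, if $d_i(s,t)<\delta_i$, use (1) and $\ell_i\ge\delta_i$. Otherwise $|s-t|\le\ell_i\le\frac{\ell_i}{\delta_i}d_i(s,t)$. In particular $d_i$ induces the usual topology, and $Y_i$ is compact.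

**One factor.** The coordinate $t\mapsto t$ on $Y_i$ has $\mathrm{lip}_a=1$ everywhere, by (1). Its Lipschitz constant is $\ell_i/\delta_i=2^i-1$, attained at the pair $0,\ell_i$. If $g$ is $L$-Lipschitz on $Y_i$, its mean slope is small:
$$\Big|\frac1{\ell_i}\int_0^{\ell_i}g'\,dt\Big|=\frac{|g(\ell_i)-g(0)|}{\ell_i}\le\frac{L\,\delta_i}{\ell_i}\le\frac{2L\,\delta_i}{a_i}=2^{1-i}L .$$
So a function with slope near $1$ needs $L$ of order $2^i$. This alone is no counterexample: by (2) the Lipschitz functions for $d_i$ and for $|\cdot|$ are the same, and by (1) so is $\mathrm{lip}_a$. Hence the Sobolev space of $Y_i$ is that of an interval, and Proposition 1 (rescaled) gives density. The constant $2^i-1$ is large but finite.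

**Finitely many factors.** On $Y_1\times\dots\times Y_n$ with the sum metric, the function $x_1+\dots+x_n$ is Lipschitz by (2), so it too is approximated by itself. With infinitely many factors, however, a single $g$ has a single constant $L$, and its mean slope in direction $i$ is at most $2^{1-i}L\to0$. A function with slope $1$ in *every* direction would stay at a distance from every Lipschitz function. The candidate is $f(x)=\sum_ix_i$.

**Why the sum metric.** We need $|Df|<\infty$ although $f$ moves with slope $1$ in infinitely many directions. With $d=\sum_id_i$, near a point the first $n$ coordinates satisfy $\sum_{i\le n}|y_i-z_i|=\sum_{i\le n}d_i(y_i,z_i)\le d(y,z)$, so all these slopes together cost only $1$. With $d=(\sum_id_i^2)^{1/2}$ instead, moving the first $n$ coordinates by the same small amount $t$ changes $x_1+\dots+x_n$ by $nt$ over the distance $\sqrt n\,t$. There $\mathrm{lip}_a(x_1+\dots+x_n)\ge\sqrt n$, and the partial sums do not have bounded energy.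

## A slope inequality on infinite products

The lower bound is needed for two spaces, so we prove it once, in a form that covers both. Throughout this section, $(Z_j,d_j)$ are compact metric spaces with $\sum_j\operatorname{diam}Z_j<\infty$, and
$$X=\prod_{j\ge1}Z_j,\qquad d(x,y)=\sum_{j\ge1}d_j(x_j,y_j),\qquad \mathfrak m=\bigotimes_{j\ge1}\nu_j,$$
with $\nu_j$ Borel probability measures. A sequence converges in $d$ if and only if each coordinate converges: one direction is clear, and the other is dominated convergence for series, with dominating terms $\operatorname{diam}Z_j$. So $d$ is a metric inducing the product topology, $X$ is compact, and $\mathfrak m$ is a Borel probability measure.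

Fix $i$ and suppose that $Z_i$ contains an interval $[0,\ell]$ such that
$$d_i(s,t)\le|s-t|\ \text{ for } s,t\in[0,\ell],\qquad \nu_i=c\,\mathcal L^1\ \text{ on }(0,\ell),\ c>0. \tag{3}$$
By (3) the inclusion of $[0,\ell]$ in $Z_i$ is continuous and injective, so it is a homeomorphism onto a compact set. Put $A_i:=\{x\in X:x_i\in(0,\ell)\}$, a Borel set, and write $\mathfrak m^{(i)}:=\bigotimes_{j\ne i}\nu_j$. A function $\varphi\in C^1_c((0,\ell))$ is extended by $0$ to $Z_i$, and so is $\varphi'$.

**Lemma 3.** For every $p\in[1,\infty)$, $h\in W^{1,p}(X)$ and $\varphi\in C^1_c((0,\ell))$,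
$$-\int h(x)\,\varphi'(x_i)\,d\mathfrak m(x)\ \le\ \int|\varphi(x_i)|\,|Dh|\,d\mathfrak m. \tag{4}$$

**Step 1: Lipschitz functions.** This step proves (4) with $\mathrm{lip}_a$ in place of $|D\cdot|$. Let $k$ be Lipschitz on $X$. For fixed $(x_j)_{j\ne i}$, the function $x_i\mapsto k(x)$ is Lipschitz on $[0,\ell]$ for $|\cdot|$, by (3). So it is differentiable for a.e. $x_i\in(0,\ell)$. Since $k$ is continuous, the limit of the difference quotients may be tested along rational increments, so the set where $\partial_ik$ exists is Borel in $A_i$. By Fubini it has full measure in $A_i$. Integrating by parts in $x_i$ (there $\nu_i=c\,\mathcal L^1$) and then over the other coordinates,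
$$-\int k(x)\,\varphi'(x_i)\,d\mathfrak m=\int\varphi(x_i)\,\partial_ik(x)\,d\mathfrak m .$$
Suppose $\partial_ik(x)$ exists, and let $x^t$ be $x$ with $x_i$ replaced by $x_i+t$. For $r>0$ and $|t|$ small, $x^t\in B_r(x)$ and $|k(x^t)-k(x)|\le\mathrm{Lip}(k;B_r(x))\,d_i(x_i+t,x_i)\le\mathrm{Lip}(k;B_r(x))\,|t|$. Dividing by $|t|$, letting $t\to0$ and then $r\to0$ gives $|\partial_ik|\le\mathrm{lip}_a(k)$ a.e. on $A_i$. Hence
$$-\int k\,\varphi'(x_i)\,d\mathfrak m\le\int|\varphi(x_i)|\,\mathrm{lip}_a(k)\,d\mathfrak m .$$

**Step 2: Sobolev functions.** This step passes to the limit. Take Lipschitz $h_n\rightharpoonup h$ with $\mathrm{lip}_a(h_n)\rightharpoonup|Dh|$ weakly in $L^p(\mathfrak m)$, which exist because the minimum is attained. Apply Step 1 to $k=h_n$. The functions $\varphi'(x_i)$ and $|\varphi(x_i)|$ are bounded and $\mathfrak m$ is finite, so they lie in the dual of $L^p(\mathfrak m)$, and both sides converge. This is (4). $\blacksquare$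

**Lemma 4.** Let $f\in C(X)$ with $f^{\mathfrak m}\in W^{1,p}(X)$, and suppose that, for some constant $\lambda\in\mathbb R$, on the set $\{x_i\in[0,\ell]\}$ the function $f(x)-\lambda x_i$ depends only on $(x_j)_{j\ne i}$. Then for every $L$-Lipschitz $g:X\to\mathbb R$,
$$|\lambda|\,\mathfrak m(A_i)-c\,L\,d_i(0,\ell)\ \le\ \int|D(f-g)|\,d\mathfrak m. \tag{5}$$

**Step 1: testing the difference.** Put $h:=f-g\in W^{1,p}(X)$ and choose $s\in\{\pm1\}$ with $s\lambda=|\lambda|$. For fixed $(x_j)_{j\ne i}$, the function $x_i\mapsto h(x)$ is Lipschitz on $[0,\ell]$ for $|\cdot|$, with derivative $\lambda-\partial_ig$ a.e., and $|\partial_ig|\le L$ by (3). Apply (4) with $s\varphi$, where $0\le\varphi\le1$, and integrate by parts on the left: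
$$\int s\,\varphi(x_i)\,(\lambda-\partial_ig)\,d\mathfrak m\le\int\varphi(x_i)\,|Dh|\,d\mathfrak m\le\int|Dh|\,d\mathfrak m .$$
Let $\varphi$ run through a sequence in $C^1_c((0,\ell))$ increasing to $1$ on $(0,\ell)$. The left integrand is bounded by $|\lambda|+L$, so dominated convergence gives
$$|\lambda|\,\mathfrak m(A_i)-s\int_{A_i}\partial_ig\,d\mathfrak m\le\int|D(f-g)|\,d\mathfrak m .$$

**Step 2: the mean slope of $g$ is small.** By Fubini and the fundamental theorem of calculus,
$$\Big|\int_{A_i}\partial_ig\,d\mathfrak m\Big|=c\,\Big|\int\big(g|_{x_i=\ell}-g|_{x_i=0}\big)\,d\mathfrak m^{(i)}\Big|\le c\,L\,d_i(0,\ell),$$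
because the two points differ only in the $i$-th coordinate, so their distance in $X$ is $d_i(0,\ell)$. Inserting this in Step 1 gives (5). $\blacksquare$

## The product of slit circles

**Theorem 5.** There is a compact metric space $(X,d)$, a Borel probability measure $\mathfrak m$ on it, and $f\in C(X)$ such that for every $p\in[1,\infty)$: $f^{\mathfrak m}\in W^{1,p}(X)$, $|Df|\le1$, and
$$\big\||D(f-g)|\big\|_{L^p(\mathfrak m)}\ge1\qquad\text{for every Lipschitz } g:X\to\mathbb R.$$
Hence $\mathrm{LIP}_{bs}(X)^{\mathfrak m}$ is not strongly dense in $W^{1,p}(X)$.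

**Step 1: the space and the function.** Let $X:=\prod_{i\ge1}Y_i$ with $d(x,y):=\sum_id_i(x_i,y_i)$, and $\mathfrak m:=\bigotimes_i\ell_i^{-1}\mathcal L^1|_{[0,\ell_i]}$. Since $d_i\le a_i$ and $\sum_ia_i<\infty$, we are in the setting of the previous section: $d$ induces the product topology, $X$ is compact, and $\mathfrak m$ is a Borel probability measure. $X$ has no isolated points. Put
$$f_n(x):=\sum_{i\le n}x_i,\qquad f(x):=\sum_{i\ge1}x_i .$$
Since $0\le x_i\le\ell_i\le2^{-i}$, $f_n\to f$ uniformly, so $f$ is continuous. Nothing here depends on $p$.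

**Step 2: $f\in W^{1,p}(X)$ and $|Df|\le1$.** The aim is to show that the partial sums have $\mathrm{lip}_a=1$. By (2),
$$|f_n(y)-f_n(z)|\le\sum_{i\le n}\frac{\ell_i}{\delta_i}\,d_i(y_i,z_i)\le\max_{i\le n}\frac{\ell_i}{\delta_i}\;d(y,z),$$
so $f_n$ is Lipschitz. The constant $2^n-1$ blows up with $n$, but $\mathrm{lip}_a$ does not. Let $0\le n<m$, with $f_0:=0$, and let $r\le\frac12\min_{i\le m}\delta_i$. If $y,z\in B_r(x)$, then $d_i(y_i,z_i)\le d(y,z)<2r\le\delta_i$ for $i\le m$, so by (1)
$$|(f_m-f_n)(y)-(f_m-f_n)(z)|\le\sum_{n<i\le m}|y_i-z_i|=\sum_{n<i\le m}d_i(y_i,z_i)\le d(y,z).$$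
Hence $\mathrm{lip}_a(f_m-f_n)\le1$. If $y,z\in B_r(x)$ differ only in coordinate $n+1$, the left side is $|y_{n+1}-z_{n+1}|=d(y,z)$, so
$$\mathrm{lip}_a(f_m-f_n)=1\qquad(0\le n<m). \tag{6}$$
Take $n=0$ and let $m\to\infty$: $f_m\to f$ in $L^p(\mathfrak m)$ and $\mathrm{lip}_a(f_m)=1$ for all $m$. By definition $f\in W^{1,p}(X)$, with $G=1$ admissible, so $|Df|\le1$.

**Step 3: the lower bound.** Let $g$ be $L$-Lipschitz. For each $i$, assumption (3) holds on $[0,\ell_i]$ with $\ell=\ell_i$ and $c=\ell_i^{-1}$; moreover $f(x)-x_i$ depends only on the other coordinates, and $\mathfrak m(A_i)=1$. Lemma 4 with $\lambda=1$, together with (1), gives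
$$1-2^{1-i}L\ \le\ 1-\frac{L\,\delta_i}{\ell_i}\ \le\ \int|D(f-g)|\,d\mathfrak m .$$
Let $i\to\infty$ with $g$ fixed: $\int|D(f-g)|\,d\mathfrak m\ge1$. Since $\mathfrak m$ is a probability measure, Hölder's inequality gives $\||D(f-g)|\|_{L^p(\mathfrak m)}\ge1$. $\blacksquare$

The statement is thus disproved, for every $p\in[1,\infty)$.

**How this fits with facts 1 and 2.** The function $f$ is itself continuous, so fact 2 is no obstacle. For fact 1, the partial sums show the mechanism. By (6) and $f_m-f_n\to f-f_n$ uniformly as $m\to\infty$, we get $|D(f-f_n)|\le1$. By Theorem 5 its integral is at least $1$. Hence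
$$|D(f-f_n)|=1\quad\mathfrak m\text{-a.e., for every } n\ge0 .$$
For $n=0$ this is $|Df|=1$. For $n\ge1$ also $|Df_n|=1$ a.e.: $|Df_n|\le\mathrm{lip}_a(f_n)=1$, and Lemma 4 with $f_n$ in place of $f$, $i=1$, $\lambda=1$, $g=0$ gives $\int|Df_n|\,d\mathfrak m\ge1$. So $f_n\to f$ uniformly and $|Df_n|=\mathrm{lip}_a(f_n)=|Df|$, which is the convergence in fact 1, while $|D(f-f_n)|$ does not decrease at all.

## Filling in the slits: the weighted infinite torus

The space of Theorem 5 is not geodesic, that is, not every pair of points is joined by a curve $\gamma:[0,1]\to X$ with $d(\gamma(s),\gamma(t))=|s-t|\,d(\gamma(0),\gamma(1))$. For example, two points that differ only in the second coordinate, with values $0$ and $\ell_2=\frac3{16}$, are at distance $\delta_2=\frac1{16}$. The second coordinate of a curve joining them must sweep $[0,\ell_2]$, where $d_2=|\cdot|$ at small scales, so the curve has length at least $\frac3{16}$. Is the failure of density caused by the missing arcs? Let us put them back. Let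
$$S_i:=\mathbb R/a_i\mathbb Z\cong[0,a_i)\ \text{ with arclength metric } d_i,\qquad X:=\prod_{i\ge1}S_i,\qquad d:=\sum_{i\ge1}d_i .$$
The coordinate on $[0,\ell_i]$ must now return to $0$ across the gap $(\ell_i,a_i)$, which has length $\delta_i$. Let
$$u_i(t):=t\ \text{ on }[0,\ell_i],\qquad u_i(t):=\frac{\ell_i(a_i-t)}{\delta_i}\ \text{ on }[\ell_i,a_i].$$
This is Lipschitz on $S_i$, with $0\le u_i\le\ell_i$, slope $1$ on the arc, and slope $-\ell_i/\delta_i=-(2^i-1)$ on the gap.

**Haar measure is not the right choice for this construction.** Let $\mu=\bigotimes_i\mu_i$ be the Haar probability measure. By the sum-metric computation (repeated in the proof of Theorem 6), the natural gradient bound for $\sum_iu_i(x_i)$ is $\sup_i|u_i'(x_i)|$. With $\varepsilon_i:=\delta_i/a_i=2^{-i}$ the Haar measure of the $i$-th gap, the event that $i$ is the *largest* index with $x_i$ in a gap has probability $\varepsilon_i\prod_{j>i}(1-\varepsilon_j)\ge\kappa2^{-i}$, where $\kappa:=\prod_{j\ge2}(1-2^{-j})>0$. On this event the supremum is at least $2^i-1$. These events are disjoint,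 and $\sum_i(2^i-1)\kappa2^{-i}=\infty$, so the bound is not in $L^1(\mu)$. Shrinking $\delta_i$ would not remove the balance behind this, since slope times Haar measure of the gap is $\frac{\ell_i}{\delta_i}\cdot\frac{\delta_i}{a_i}=\frac{\ell_i}{a_i}\geq\frac12$. The way out is to keep the gaps and make them very light.

**Theorem 6.** On the compact geodesic space $(X,d)$, the infinite torus $\prod_i\mathbb R/a_i\mathbb Z$ with its $\ell^1$-product metric, there is a Borel probability measure $\mathfrak m$ with full support, having a bounded and a.e. positive density with respect to the Haar measure, with the following property. There is a linear map $\theta\mapsto f_\theta$, $\ell^\infty\to C(X)$, such that for every $p\in[1,\infty)$ and $\theta\in\ell^\infty$ we have $f_\theta\in W^{1,p}(X)$ and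
$$\inf_{g\in\mathrm{LIP}(X)}\|f_\theta-g\|_{W^{1,p}(X)}=\inf_{g\in\mathrm{LIP}(X)}\big\||D(f_\theta-g)|\big\|_{L^p(\mathfrak m)}=\limsup_{i\to\infty}|\theta_i| .$$
Consequently $\theta\mapsto[f_\theta]$ induces a linear isometric embedding of $\ell^\infty/c_0$ into $W^{1,p}(X)/H_p(X)$. This quotient is therefore infinite-dimensional and nonseparable.

**Step 1: the space is compact and geodesic.** Since $d_i\le a_i$, compactness follows as before. Given $x,y\in X$, let $\gamma_i:[0,1]\to S_i$ be a constant-speed geodesic from $x_i$ to $y_i$, and $\gamma:=(\gamma_i)_i$. Then $d(\gamma(s),\gamma(t))=\sum_i|s-t|\,d_i(x_i,y_i)=|s-t|\,d(x,y)$.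

**Step 2: the measure.** We weight the gaps by $\eta_i:=2^{-i^2}$ and check that the result is a product measure. Let $\rho_i:=1$ on $[0,\ell_i]$ and $\rho_i:=\eta_i$ on $(\ell_i,a_i)$. Put
$$m_i:=\int\rho_i\,d\mu_i=1-\varepsilon_i+\eta_i\varepsilon_i\ge\tfrac12,\qquad M:=\prod_im_i,\qquad \rho(x):=\prod_i\rho_i(x_i)\le1,\qquad \mathfrak m:=M^{-1}\rho\,\mu .$$
We have $M>0$ because $m_i>0$ and $\sum_i(1-m_i)\le\sum_i\varepsilon_i<\infty$. The partial products of $\rho$ decrease to $\rho$. By Borel–Cantelli, $\mu$-a.e. $x$ has only finitely many coordinates in gaps, so $\rho>0$ $\mu$-a.e. Every nonempty open set contains a nonempty open cylinder, which has positive $\mu$-measure, so $\mathfrak m$ has full support. The density $\rho/M$ is bounded by $1/M$ and a.e. positive.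

Moreover $\mathfrak m=\bigotimes_i\nu_i$ with $\nu_i:=\rho_i\mu_i/m_i$. Indeed, dominated convergence gives $\int\prod_{i>n}\rho_i(x_i)\,d\mu=\prod_{i>n}m_i$, so for a cylinder $C=\{x_j\in B_j,\ j\le n\}$
$$\mathfrak m(C)=\frac1M\prod_{j\le n}\int_{B_j}\rho_j\,d\mu_j\cdot\prod_{j>n}m_j=\prod_{j\le n}\nu_j(B_j),$$
and measures that agree on cylinders are equal. In particular $\mathfrak m$ is a probability measure. On $(0,\ell_i)$ we have $\nu_i=c_i\mathcal L^1$ with $c_i=(a_im_i)^{-1}$. With $\Gamma_i:=\{x_i\in(\ell_i,a_i)\}$ and $A_i:=\{x_i\in(0,\ell_i)\}$, and using $m_i\ge\frac12\ge\varepsilon_i$,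
$$c_i\delta_i=\frac{\varepsilon_i}{m_i}\le2^{1-i},\qquad \mathfrak m(\Gamma_i)=\frac{\eta_i\varepsilon_i}{m_i}\le\eta_i,\qquad \mathfrak m(A_i)=1-\mathfrak m(\Gamma_i)\ge1-\eta_i. \tag{7}$$

**Step 3: the functions.** For $\theta\in\ell^\infty$ put
$$f_\theta(x):=\sum_{i\ge1}\theta_iu_i(x_i),\qquad f_{\theta,n}(x):=\sum_{i\le n}\theta_iu_i(x_i),\qquad f_{\theta,0}:=0.$$
Since $|\theta_iu_i|\le\|\theta\|_\infty\ell_i$, the series converges uniformly and $f_\theta\in C(X)$. The map $\theta\mapsto f_\theta$ is linear, and each $f_{\theta,n}$ is Lipschitz.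

**Step 4: the asymptotic Lipschitz constants of the partial sums.** The aim is the formula
$$\mathrm{lip}_a(f_{\theta,m}-f_{\theta,n})(x)=\max_{n<i\le m}|\theta_iu_i'(x_i)|\qquad\text{for }\mathfrak m\text{-a.e. }x,\quad 0\le n\le m, \tag{8}$$
with value $0$ if $m=n$. The measures $\nu_i$ have no atoms, so a.e. $x$ satisfies $x_i\notin\{0,\ell_i\}$ for all $i$. Fix such an $x$, and let $n<m$. Choose $r>0$ so small that for each $i\le m$ the arc of radius $r$ around $x_i$ avoids $0$ and $\ell_i$ and has length $2r<a_i/2$. If $y,z\in B_r(x)$, then for $i\le m$ the points $y_i,z_i$ lie in this arc, on which $u_i$ is affine and $d_i$ is the length of the subarc between the points. So $|u_i(y_i)-u_i(z_i)|=|u_i'(x_i)|\,d_i(y_i,z_i)$ and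
$$|(f_{\theta,m}-f_{\theta,n})(y)-(f_{\theta,m}-f_{\theta,n})(z)|\le\sum_{n<i\le m}|\theta_iu_i'(x_i)|\,d_i(y_i,z_i)\le\max_{n<i\le m}|\theta_iu_i'(x_i)|\;d(y,z).$$
If $y,z$ differ only in an index $i$ that attains the maximum, both inequalities are equalities. This proves (8).

**Step 5: the upper bound.** We let $m\to\infty$ in (8). The right side increases to $G_n(x):=\sup_{i>n}|\theta_iu_i'(x_i)|$. For a.e. $x$, each $|u_i'(x_i)|$ equals $1$ or, if $x\in\Gamma_i$, equals $2^i-1$. With (7),
$$\int G_n^p\,d\mathfrak m\le\sup_{i>n}|\theta_i|^p\int\Big(1+\sum_{i>n}2^{ip}1_{\Gamma_i}\Big)d\mathfrak m\le\sup_{i>n}|\theta_i|^p\Big(1+\sum_{i>n}2^{ip-i^2}\Big)<\infty. \tag{9}$$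
By dominated convergence $\mathrm{lip}_a(f_{\theta,m}-f_{\theta,n})\to G_n$ in $L^p(\mathfrak m)$ as $m\to\infty$, while $f_{\theta,m}-f_{\theta,n}\to f_\theta-f_{\theta,n}$ uniformly. By definition $f_\theta-f_{\theta,n}\in W^{1,p}(X)$ and $|D(f_\theta-f_{\theta,n})|\le G_n$. For $n=0$ this says $f_\theta\in W^{1,p}(X)$.

Now let $n\to\infty$. The sum in (9) is the tail of a convergent series, so it tends to $0$, and $\|f_\theta-f_{\theta,n}\|_{L^p}\to0$. Hence
$$\limsup_{n\to\infty}\|f_\theta-f_{\theta,n}\|_{W^{1,p}(X)}\le\limsup_{i\to\infty}|\theta_i| .$$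
Since $f_{\theta,n}\in\mathrm{LIP}(X)$, the first infimum in the theorem is at most $\limsup_i|\theta_i|$. The second infimum is at most the first.

**Step 6: the lower bound.** Let $g$ be $L$-Lipschitz on $X$. Assumption (3) holds for $[0,\ell_i]\subset S_i$ with $\ell=\ell_i$, $c=c_i$, since arclength distance on the circle is at most $|s-t|$. On $\{x_i\in[0,\ell_i]\}$ the function $f_\theta(x)-\theta_ix_i$ depends only on the other coordinates. Lemma 4 with $\lambda=\theta_i$, together with $d_i(0,\ell_i)\le\delta_i$ and (7), gives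
$$(1-\eta_i)|\theta_i|-2^{1-i}L\ \le\ \int|D(f_\theta-g)|\,d\mathfrak m\ \le\ \big\||D(f_\theta-g)|\big\|_{L^p(\mathfrak m)} ,$$
the last step because $\mathfrak m$ is a probability measure. Taking the upper limit as $i\to\infty$, with $g$ fixed, we get $\||D(f_\theta-g)|\|_{L^p(\mathfrak m)}\ge\limsup_i|\theta_i|$ for every Lipschitz $g$. With Step 5 this proves both equalities.

**Step 7: the quotient.** We read off the embedding. Since $\mathrm{LIP}(X)^{\mathfrak m}$ is dense in $H_p(X)$, the quotient norm of $[f_\theta]$ in $W^{1,p}(X)/H_p(X)$ is the first infimum, that is, $\limsup_i|\theta_i|$. This is also the norm of $[\theta]$ in $\ell^\infty/c_0$: for $\tau\in c_0$ we have $\sup_i|\theta_i-\tau_i|\ge\limsup_i|\theta_i|$, and $\tau=(\theta_1,\dots,\theta_n,0,0,\dots)$ gives the value $\sup_{i>n}|\theta_i|$, which tends to $\limsup_i|\theta_i|$. So the linear map $\theta\mapsto[f_\theta]$ has kernel $c_0$ and induces a linear isometric embedding of $\ell^\infty/c_0$.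

It remains to see that $\ell^\infty/c_0$ is nonseparable. Number the finite $0$–$1$ words by positive integers. For each infinite $0$–$1$ sequence $\omega$, let $N_\omega$ be the infinite set of numbers of its finite initial words. If $\omega\ne\omega'$, then $N_\omega\cap N_{\omega'}$ is finite, so $\limsup_i|1_{N_\omega}(i)-1_{N_{\omega'}}(i)|=1$. These are uncountably many elements of $\ell^\infty/c_0$ at mutual distance $1$. Hence $\ell^\infty/c_0$ is nonseparable, and in particular infinite-dimensional. The same then holds for $W^{1,p}(X)/H_p(X)$, which contains an isometric copy of it. $\blacksquare$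

**Remark 7.** With $\theta=(1,1,\dots)$, Theorem 6 shows that density fails on a compact geodesic space with a fully supported measure, so restoring the missing arcs does not restore density.

**Remark 8.** In Theorems 5 and 6, density also fails for locally Lipschitz functions, because on a compact space every locally Lipschitz function $g$ is Lipschitz. Otherwise there would be $y_n\ne z_n$ with $|g(y_n)-g(z_n)|\ge n\,d(y_n,z_n)$. Since $g$ is bounded, $d(y_n,z_n)\to0$, and along a subsequence both converge to one point, near which $g$ is Lipschitz, a contradiction.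

**Remark 9.** By Proposition 2, the spaces $W^{1,p}(X)$ of Theorems 5 and 6 are not reflexive, for any $p\in[1,\infty)$. In Theorem 5 we can also point to the sequence: $(f_n)$ is bounded in $W^{1,p}(X)$ and converges uniformly to $f\notin H_p(X)$, so by Proposition 2 it is not relatively weakly compact in $W^{1,p}(X)$. This is the weak compactness that the proof of Proposition 2 needed in its last step.
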